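\title{Approximate continuity of functions of bounded deformation outside the jump set}

\begin{abstract}
We prove that a function of bounded deformation on an open subset of $\mathbb R^n$, $n\ge2$, is approximately continuous at $\mathcal H^{n-1}$-almost every point outside its jump set. The proof rests on a lower bound for the symmetric gradient on a cube from which small subcubes have been removed, and on a tree construction that makes these lower bounds additive over scales. The same estimate gives a trace inequality for measures of $(n-1)$-dimensional growth and a weak-type bound for the maximal function with respect to Hausdorff content. The possible exceptional sets are exactly the $\mathcal H^{n-1}$-null sets.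
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$ and let $\Omega\subseteq\mathbb R^n$ be open. The space of functions of \emph{bounded deformation} is
\[
BD(\Omega)=\{u\in L^1(\Omega;\mathbb R^n):\ Eu\in\mathcal M(\Omega;\mathbb R^{n\times n}_{\mathrm{sym}})\},
\]
where $Eu=\frac12(Du+Du^T)$ is the symmetric part of the distributional gradient and $\mathcal M(\Omega;\mathbb R^{n\times n}_{\mathrm{sym}})$ is the space of bounded Radon measures on $\Omega$ with values in symmetric matrices. We write $|Eu|$ for the total variation measure. If $u$ is of class $C^1$, then $Eu=e(u)\mathcal L^n$ with $e(u)=\frac12(\nabla u+\nabla u^T)$. The symmetric gradient records how $u$ stretches segments: for every unit vector $\xi$,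
\begin{equation}\label{eq:slice}
\partial_\xi(u\cdot\xi)=\xi\cdot e(u)\xi .
\end{equation}
It does not see the \emph{rigid motions} $\Phi(y)=b+Wy$, $W^T=-W$, for which $e(\Phi)=0$ and $(\Phi(y)-\Phi(y'))\cdot(y-y')=0$. The space $BV(\Omega;\mathbb R^n)$, defined by asking that the full gradient $Du$ be a bounded measure, is contained in $BD(\Omega)$.

\begin{definition}\label{def:points}
Let $u\in L^1_{\mathrm{loc}}(\Omega;\mathbb R^n)$ and $x\in\Omega$. The point $x$ is a \emph{point of approximate continuity} of $u$ if there is $z\in\mathbb R^n$, the \emph{approximate limit}, with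
\[
\lim_{r\to0}r^{-n}\int_{B_r(x)}|u(y)-z|\,dy=0 .
\]
The point $x$ is a \emph{jump point}, $x\in J_u$, if there are $a\ne b$ in $\mathbb R^n$ and a unit vector $\nu$ with
\[
\lim_{r\to0}r^{-n}\int_{B_r^+(x,\nu)}|u(y)-a|\,dy=0,\qquad \lim_{r\to0}r^{-n}\int_{B_r^-(x,\nu)}|u(y)-b|\,dy=0,
\]
where $B_r^\pm(x,\nu)=\{y\in B_r(x):\pm(y-x)\cdot\nu>0\}$.
\end{definition}

The two cases exclude each other, since at a point of both kinds $a=z=b$. In both cases the blow-ups $u(x+r\,\cdot)$ converge in $L^1(B_1)$, to a constant or to a function with two values.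

Every integrable function is approximately continuous at $\mathcal L^n$-almost every point. A gradient that is a measure should give more. The function equal to $a\neq0$ on the upper half of $B_1$ and to $0$ on the lower half is in $BV(B_1;\mathbb R^n)$ and fails to be approximately continuous on a disk of positive $\mathcal H^{n-1}$ measure, but all points of the disk are jump points. It is known that in $BV$ nothing else happens in dimension $n-1$: every $u\in BV(\Omega;\mathbb R^n)$ is approximately continuous at $\mathcal H^{n-1}$-almost every point of $\Omega\setminus J_u$. The problem treated here, taken from Conti, Focardi and Iurlano \cite{CFI}, is whether the same holds for every $u\in BD(\Omega)$. For $n=1$ one has $BD=BV$, so the question concerns $n\ge2$.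

One would guess that the answer is yes: $Eu$ scales like $Du$, and a Poincar\'e inequality holds in $BD$ up to rigid motions, which are almost constant on small balls. On the other hand, the components of a $BV$ function are scalar $BV$ functions, which can be truncated without increasing the variation, and in $BD$ this operation is lost. For $n=2$ the rotation $u(y)=(-y_2,y_1)$ has $e(u)=0$, while for $\phi\in C^1(\mathbb R)$ the field $(\phi(u_1),\phi(u_2))$ has off-diagonal symmetric gradient $\frac12(\phi'(y_1)-\phi'(-y_2))$, which vanishes identically only if $\phi$ is affine. What survives is \eqref{eq:slice}: on a line of direction $\xi$, the one scalar function $u\cdot\xi$ can be truncated. This turns out to be enough.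

\begin{theorem}\label{thm:main}
Let $n\ge2$, let $\Omega\subseteq\mathbb R^n$ be open and let $u\in BD(\Omega)$. Then $\mathcal H^{n-1}$-almost every $x\in\Omega\setminus J_u$ is a point of approximate continuity of $u$.
\end{theorem}

The method gives three further results, none of which is needed for Theorem~\ref{thm:main}. Throughout, $C$ and $c$ denote positive constants that depend only on $n$ and may change from line to line. For a Radon measure $\mu\ge0$ on $\mathbb R^n$ put
\[
[\mu]=\sup_{x\in\mathbb R^n,\ r>0}r^{1-n}\mu(B_r(x)).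
\]

\begin{theorem}[Trace inequality]\label{thm:trace}
Let $\mu\ge0$ be a Radon measure on $\mathbb R^n$.
\begin{itemize}
\item[(a)] If $[\mu]<\infty$, then $\int|u|\,d\mu\le C[\mu]\int|e(u)|\,dy$ for all $u\in C^1_c(\mathbb R^n;\mathbb R^n)$.
\item[(b)] Conversely, if $\int|u|\,d\mu\le\Lambda\int|e(u)|\,dy$ for all such $u$, then $[\mu]\le C\Lambda$.
\item[(c)] If $[\mu]<\infty$ and $u\in BD(\mathbb R^n)$, then $\int|u^*|\,d\mu\le C[\mu]\,|Eu|(\mathbb R^n)$, where $u^*$ is the approximate limit at points of approximate continuity and $u^*=(a+b)/2$ on $J_u$.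
\end{itemize}
\end{theorem}

Recall that $\mathcal H^{n-1}_\delta(Z)$, $0<\delta\le\infty$, is the infimum of $c_n\sum_j(\operatorname{diam}Z_j)^{n-1}$ over countable covers of $Z$ by sets of diameter at most $\delta$, and that $\mathcal H^{n-1}=\sup_{\delta}\mathcal H^{n-1}_\delta$; the constant $c_n$ makes $\mathcal H^{n-1}$ equal to Lebesgue measure on hyperplanes. The set function $\mathcal H^{n-1}_\infty$ is the \emph{Hausdorff content}.

\begin{theorem}[Maximal function]\label{thm:max}
For $u\in BD(\mathbb R^n)$ and $t>0$,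
\[
\mathcal H^{n-1}_\infty\Big(\Big\{x:\ \sup_{r>0}\frac1{|B_r|}\int_{B_r(x)}|u|\,dy>t\Big\}\Big)\le\frac Ct\,|Eu|(\mathbb R^n).
\]
\end{theorem}

\begin{theorem}[Exceptional sets]\label{thm:sharp}
A set $Z\subseteq\mathbb R^n$ is contained in the set of points outside $J_u$ at which $u$ is not approximately continuous, for some $u\in BD(\mathbb R^n)$, if and only if $\mathcal H^{n-1}(Z)=0$.
\end{theorem}

Section~\ref{sec:facts} lists the facts that we quote. Section~\ref{sec:drift} reduces the problem to the drift of averages across scales and shows the idea on examples. Section~\ref{sec:cube} proves the estimate on one perforated cube, and Section~\ref{sec:prop} sums it over scales. The outcome, Proposition~\ref{prop:drift}, yields Theorem~\ref{thm:main} in Section~\ref{sec:main} and the other theorems in Section~\ref{sec:rest}.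

\section{Notation and quoted facts}\label{sec:facts}

The symbol $|\cdot|$ denotes the Euclidean norm of vectors and matrices, the Lebesgue measure of subsets of $\mathbb R^n$ or $\mathbb R$, and the surface measure of subsets of the unit sphere $\mathbb S=S^{n-1}$; $d\xi$ is integration over $\mathbb S$. We write $|\cdot|_\infty$ for the maximum norm, $\mathbf e_1,\dots,\mathbf e_n$ for the coordinate vectors, $\pi_\xi$ for the orthogonal projection onto $\xi^\perp$, and $\bar u_F$ for the mean of $u$ over $F$. Balls are open. A \emph{cube} is an axis-parallel cube, open, closed or half-open; $\ell(Q)$ is its side and $sQ$ is the \emph{closed} concentric cube of side $s\ell(Q)$.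

\begin{itemize}
\item[(F1)] \emph{Poincar\'e inequality} (Kohn; Temam; \cite{ACD}). For $u\in BD(B_r)$ there is a rigid motion $\Phi$ with $\int_{B_r}|u-\Phi|\,dy\le Cr|Eu|(B_r)$.
\item[(F2)] \emph{Points of positive density} (Kohn; \cite[Prop.~3.5]{ACD}). For $u\in BD(\Omega)$ let
\[
\Theta_u=\{x\in\Omega:\ \limsup_{r\to0}r^{1-n}|Eu|(B_r(x))>0\}.
\]
Then $\mathcal H^{n-1}(\Theta_u\setminus J_u)=0$.
\item[(F3)] \emph{Besicovitch--Davies theorem.} A Borel set of positive $\mathcal H^{n-1}$ measure contains a compact set $K$ with $0<\mathcal H^{n-1}(K)<\infty$.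
\item[(F4)] \emph{Frostman's lemma.} If $K$ is compact and $\mathcal H^{n-1}(K)>0$, there is a finite Borel measure $\mu$ concentrated on $K$ with $\mu(K)>0$ and $[\mu]\le1$.
\item[(F5)] \emph{Density estimate.} If $\nu\ge0$ is a finite Borel measure and $\limsup_{r\to0}r^{1-n}\nu(B_r(x))\le\lambda$ for all $x$ in a Borel set $K$, then $\nu(K)\le C\lambda\mathcal H^{n-1}(K)$.
\end{itemize}

We fix a radial kernel $\varphi\in C_c^\infty(B_1)$, $\varphi\ge0$, $\int\varphi=1$, and put $\varphi_\tau=\tau^{-n}\varphi(\cdot/\tau)$. If $u\in BD(U)$ and $V$ is open with $V+B_\tau\subseteq U$, then $v=u*\varphi_\tau$ is smooth on $V$, $e(v)=Eu*\varphi_\tau$, and by Fubini's theorem $\int_V|e(v)|\,dy\le|Eu|(U)$.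

A cube of side $\ell$ lies in a ball of radius $\sqrt n\,\ell$. Hence a measure with $[\mu]<\infty$ satisfies, after multiplication by $c/[\mu]$, the bound $\mu(Q)\le\ell(Q)^{n-1}$ for all cubes $Q$. This is the normalization used below.

Finally, for a unit vector $\theta$ and $s>0$,
\begin{equation}\label{eq:band}
|\{\xi\in\mathbb S:\ |\theta\cdot\xi|\le s\}|\le Cs ,
\end{equation}
because for $s\le\frac12$ the left side equals $|S^{n-2}|\int_{-s}^s(1-t^2)^{(n-3)/2}\,dt$, and for $s>\frac12$ it is at most $|\mathbb S|$.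

\section{Small oscillation, drifting averages}\label{sec:drift}

\subsection{Oscillation outside $\Theta_u$}

By (F2) it suffices to study points of $\Omega\setminus\Theta_u$. At such points the blow-ups flatten out. Put
\[
\operatorname{osc}(x,r)=\frac1{|B_r|}\int_{B_r(x)}|u-\bar u_{B_r(x)}|\,dy .
\]

\begin{lemma}\label{lem:osc}
Let $u\in BD(\Omega)$ and $x\in\Omega\setminus\Theta_u$. Then $\operatorname{osc}(x,r)\to0$ as $r\to0$.
\end{lemma}

\begin{proof}
For an affine map $\Psi(y)=b+H(y-x)$ the mean of $|\Psi|$ over $B_r(x)$ is at least $|b|$, since $b$ is the mean of $\Psi$. It is also at least $cr|H|$: the inequality $|b+Hh|+|b-Hh|\ge2|Hh|$ bounds it below by the mean of $|Hh|$ over $h\in B_r$, which equals $r$ times a norm of $H$.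

Let $r_k=2^{-k}r_0$ with $B_{r_0}(x)\subseteq\Omega$, and $f_k=r_k^{1-n}|Eu|(B_{r_k}(x))$, so that $f_k\to0$. By (F1) there are rigid motions $\Phi_k(y)=b_k+W_k(y-x)$ with $r_k^{-n}\int_{B_{r_k}(x)}|u-\Phi_k|\le Cf_k$. The mean of $|\Phi_k-\Phi_{k+1}|$ over $B_{r_{k+1}}(x)$ is at most $C(f_k+f_{k+1})$, hence
\begin{equation}\label{eq:compare}
|b_k-b_{k+1}|+r_k|W_k-W_{k+1}|\le C(f_k+f_{k+1}).
\end{equation}
Summing the second terms and using $r_k/r_j=2^{j-k}$,
\[
r_k|W_k|\le2^{-k}r_0|W_0|+C\sum_{j<k}2^{j-k}(f_j+f_{j+1})\longrightarrow0 .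
\]
Therefore $r_k^{-n}\int_{B_{r_k}(x)}|u-b_k|\le C(f_k+r_k|W_k|)\to0$. For $r_{k+1}\le r\le r_k$ the quantity $\operatorname{osc}(x,r)$ is at most twice the mean of $|u-b_k|$ over $B_r(x)$, hence at most $2^{n+1}$ times the mean over $B_{r_k}(x)$.
\end{proof}

So on small balls $u$ is close to a constant $b_k$, but the constant may keep moving as $k$ grows. This does happen. On $B_{1/3}$ let $u(y)=\mathbf e_1\log\log(1/|y|)$. Then $|\nabla u|=(|y|\log(1/|y|))^{-1}$ and $r^{1-n}\int_{B_r}|\nabla u|\le|\mathbb S|\,((n-1)\log(1/r))^{-1}\to0$, so $u\in W^{1,1}$ and $0\notin\Theta_u$, while $u\cdot\mathbf e_1\to\infty$ at $0$. Theorem~\ref{thm:main} says that the points with such a drift form an $\mathcal H^{n-1}$-null set. By (F3) and (F4) this can be tested with measures $\mu$ such that $[\mu]\le1$.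

\subsection{The direct estimate loses the number of scales}\label{sub:naive}

Take $r_k=2^{-k}$. By \eqref{eq:compare} the drift over $N$ scales is at most $C\sum_{k\le N}f_k(x)$, and by Fubini's theorem
\[
\int f_k\,d\mu=r_k^{1-n}\int\mu(B_{r_k}(y))\,d|Eu|(y)\le|Eu|(\Omega).
\]
If $\mu$ satisfied $\mu(B_r(y))\le r^s$ for $r\le1$ with some $s>n-1$, the $k$-th term would carry the factor $r_k^{s-n+1}$ and the series would converge. At the exponent $s=n-1$ we obtain only $N|Eu|(\Omega)$: the same mass is charged once at every scale.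

A shear in the plane shows that the loss lies in the method. Let $n=2$, let $\mu$ be length measure on $[0,1]\times\{0\}$, and let $u(y)=g(y_2)\mathbf e_1$ with $g\in C^1(\mathbb R)$ even, so that $|e(u)|=|g'(y_2)|/\sqrt2$. Suppose first that $g=\rho>0$ on $[0,2^{-N-1}]$, $g=0$ on $[2^{-N},\infty)$, and $g$ is monotone in between. The values seen from a point $x$ of the segment move from $0$ to $\rho$ as the scale decreases, and $\int_{[0,1]\times\mathbb R}|e(u)|=\sqrt2\rho$. But for $k<N$ the ball $B_{r_k}(x)$ contains a rectangle of width $r_k$ and height $[-2^{-N},2^{-N}]$, so $f_k(x)\ge\sqrt2\rho$ and $\sum_kf_k(x)\ge\sqrt2N\rho$. The correct bookkeeping, for any even $g$, charges scale $k$ only for its own layer $L_k=[0,1]\times\{2^{-k-1}<|y_2|\le2^{-k}\}$: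
\[
|g(2^{-N})-g(1)|\le\sum_{k<N}|g(2^{-k-1})-g(2^{-k})|\le\sum_{k<N}\frac1{\sqrt2}\int_{L_k}|e(u)|\,dy ,
\]
and the layers are disjoint.

In general, the layer of a cube $Q$ is what remains after cubes of a much finer scale, placed along the support of $\mu$, are cut out. We need a lower bound for $\int|e(u)|$ on the perforated cube. The holes have small total volume, but their total perimeter is comparable to $\ell(Q)^{n-1}$: in the example, $2^M$ squares of side $2^{-M}\ell(Q)$ have total perimeter $4\ell(Q)$ for every $M$. Information can therefore leak through the holes at the same order as the bound we want.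

\subsection{One line with holes}\label{sub:line}

Here is the mechanism that stops the leak. Let $\tau(s)=\max\{-2,\min\{s,2\}\}$ be the truncation to $[-2,2]$; it is odd and $1$-Lipschitz. Let $f\in C^1([s_0,s_1])$, let $[\alpha_i,\beta_i]\subset(s_0,s_1)$ be finitely many disjoint intervals, and let $b_i\in\mathbb R$ be arbitrary. On each complementary interval $\tau\circ f$ varies by at most $\int|f'|$, and across a hole we pass from $\tau(f(\alpha_i))$ to $\tau(f(\beta_i))$ through $\tau(b_i)$. Hence
\begin{equation}\label{eq:line}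
|\tau(f(s_1))-\tau(f(s_0))|\le\int_{[s_0,s_1]\setminus\bigcup[\alpha_i,\beta_i]}|f'|\,ds+\sum_i\big(|\tau(f(\alpha_i))-\tau(b_i)|+|\tau(f(\beta_i))-\tau(b_i)|\big).
\end{equation}
A hole costs nothing if $f(\alpha_i)$, $f(\beta_i)$ and $b_i$ all lie on the same side of the window $[-2,2]$.

Apply this with $f(s)=u(z+s\xi)\cdot\xi$ and $b_i=a_i\cdot\xi$, where $a_i\in\mathbb R^n$ is a typical value of $u$ on the boundary of the $i$-th hole. By \eqref{eq:slice}, $|f'|\le|e(u)|$. Let $n=2$ and let $y$ be a boundary point with $|u(y)-a_i|\le1$. Without truncation the cost $|(u(y)-a_i)\cdot\xi|$ has integral $4|u(y)-a_i|$ over $\mathbb S$, which need not be small. With truncation, suppose $|a_i|\ge A\ge3$. If $|a_i\cdot\xi|>3$, then $u(y)\cdot\xi$ and $a_i\cdot\xi$ have the same sign and modulus larger than $2$, and the cost vanishes. The remaining directions fill arcs of total length at most $4\arcsin(3/A)\le6\pi/A$, on which the cost is at most $1$. So a hole on which $u$ has moved far away from the window is almost free.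

This dictates the plan. A cube $Q$ is given a window in target space, centered at a typical value $a_Q$ and of width $w_Q$ comparable to the oscillation of $u$ on $Q$. If $u$ does not behave like a rigid motion on $Q$, then $Q$ pays $cw_Q\ell(Q)^{n-1}$, even after far-away holes are cut out (Section~\ref{sec:cube}). We open a hole only when the typical value has left the window by a large multiple of its width; until then the progress of the typical value is bounded by $Cw_Q$ and is covered by the payment of $Q$ (Section~\ref{sec:prop}).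

\section{A lower bound on one perforated cube}\label{sec:cube}

\subsection{Oscillation in measure}

Means are sensitive to large values on small sets, such as the holes. We use a notion that ignores a fraction $\varepsilon$ of the cube. Fix $0<\varepsilon<\frac12$. For a cube $Q$ and a measurable $u:Q\to\mathbb R^n$, let $\omega_Q$ be the least $\lambda\ge0$ such that
\[
|\{y\in Q:\ |u(y)-a|>\lambda\}|\le\varepsilon|Q|\quad\text{for some }a\in\mathbb R^n,
\]
and let $a_Q$ be such a vector for $\lambda=\omega_Q$, chosen once for each cube. We call $\omega_Q$ the \emph{$\varepsilon$-oscillation} and $a_Q$ the \emph{center} of $u$ on $Q$.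

The least $\lambda$ exists. Let $(a_j,\lambda_j)$ be admissible pairs with $\lambda_j$ decreasing to the infimum $\lambda$. There is $k$ with $|\{y\in Q:|u|\le k\}|>\frac12|Q|$; this set meets $\{|u-a_j|\le\lambda_j\}$, so $|a_j|\le k+\lambda_1$. Along a subsequence $a_j\to a$, we have $\mathbf 1_{\{|u-a|>\lambda\}}\le\liminf_j\mathbf 1_{\{|u-a_j|>\lambda_j\}}$, and Fatou's lemma shows that $(a,\lambda)$ is admissible.

\subsection{The estimate}

For $w>0$ let $\tau_w(s)=w\,\tau(s/w)$ be the truncation to $[-2w,2w]$. Given a window $(a,w)\in\mathbb R^n\times(0,\infty)$, a closed cube $G$ on whose boundary $u$ is continuous, and $b\in\mathbb R^n$, the cost of cutting out $G$ and replacing $u$ by $b$ there is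
\[
\mathcal J_{a,w}(G,b)=\int_{\partial G}\int_{\mathbb S}\big|\tau_w\big((u(y)-a)\cdot\xi\big)-\tau_w\big((b-a)\cdot\xi\big)\big|\,d\xi\,d\mathcal H^{n-1}(y).
\]

\begin{lemma}[One-cube estimate]\label{lem:cube}
There are an integer $m\ge4$ and numbers $\varepsilon_1\in(0,\frac12)$, $c_1>0$, depending only on $n$, such that the following holds for $0<\varepsilon\le\varepsilon_1$ and $\eta=c_1\varepsilon^{(n-1)/n}$. Let $D$ be a closed cube of side $L$, let $u$ be of class $C^1$ near $D$, let $a\in\mathbb R^n$ and $w>0$, let $G_1,\dots,G_l\subset\operatorname{int}D$ be disjoint closed cubes, $l\ge0$, and let $a_1,\dots,a_l\in\mathbb R^n$. Assume: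
\begin{itemize}
\item[(H1)] $|\{y\in D:|u(y)-a|>w\}|\le2^n\varepsilon|D|$;
\item[(H2)] $\sum_i|G_i|\le\frac12\varepsilon2^{-nm}|D|$;
\item[(H3)] there is a cube $R\subseteq D$ with $2^{-m}L\le\ell(R)\le2^{1-m}L$ and $\omega_R>w/4$.
\end{itemize}
Then
\begin{equation}\label{eq:cube}
|\mathbb S|\int_{D\setminus\bigcup G_i}|e(u)|\,dy+\sum_{i=1}^l\mathcal J_{a,w}(G_i,a_i)\ \ge\ \eta\,w\,L^{n-1}.
\end{equation}
\end{lemma}

A rigid motion that stays in a ball of radius $w$ on most of $D$ oscillates by at most $C2^{-m}w$ on $R$. Thus (H1) and (H3) together say that $u$ is not close to a rigid motion. The proof shows that if the left side of \eqref{eq:cube} is small, then $u$ is uniformly close to a rigid motion outside a set of measure $\varepsilon2^{-nm}|D|$.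

\begin{proof}
Replace $u$ by $y\mapsto(u(y_0+Ly)-a)/w$, with $y_0$ the lowest corner of $D$, and $a_i$ by $(a_i-a)/w$. Both sides of \eqref{eq:cube} are divided by $wL^{n-1}$ and $\omega_R$ by $w$, so we may assume $D=[0,1]^n$, $a=0$, $w=1$. Suppose that the left side $I$ of \eqref{eq:cube} is less than $\eta$. Two auxiliary numbers $\kappa,\beta\in(0,\frac12)$ will appear. The constants are fixed in the order $\beta,\varepsilon_1,\kappa,m,c_1$, and in this proof $C$ does not depend on any of them or on $\varepsilon$.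

\emph{Step 1: good lines.} Let $\xi\in\mathbb S$ have all coordinates nonzero, and let $z\in\xi^\perp$. The line $z+\mathbb R\xi$ meets each face of a cube in at most one point. Put
\[
\mathcal V(\xi,z)=\int_{\{s:\,z+s\xi\in D\setminus\bigcup G_i\}}|\xi\cdot e(u)(z+s\xi)\xi|\,ds+\sum_i\sum_{F}\sum_{y\in F\cap(z+\mathbb R\xi)}|\tau(u(y)\cdot\xi)-\tau(a_i\cdot\xi)|,
\]
where $F$ runs over the $2n$ closed faces of $G_i$. For the null set of the remaining $\xi$ put $\mathcal V=\infty$. The function $\mathcal V$ is Borel. Integrate in $z$: the first term gives at most $\int_{D\setminus\bigcup G_i}|e(u)|$ by Fubini's theorem; for the second, $\pi_\xi$ maps a face $F$ with normal $\nu_F$ affinely and injectively into $\xi^\perp$ with Jacobian $|\xi\cdot\nu_F|\le1$. Integrating also in $\xi$, we get $\int_{\mathbb S}\int_{\xi^\perp}\mathcal V\,dz\,d\xi\le I<\eta$. Let $\mathcal A=\{(\xi,z):\mathcal V(\xi,z)>\kappa\}$. Its measure with respect to $dz\,d\xi$ satisfies $|\mathcal A|\le\eta/\kappa$. Since $\tau$ is odd, $\mathcal V(-\xi,z)=\mathcal V(\xi,z)$,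 so membership in $\mathcal A$ is a property of the unoriented line. Lines not in $\mathcal A$ are \emph{good}.

Let $y,y'\in D\setminus\bigcup G_i$ lie on a good line of direction $\xi$. The segment from $y$ to $y'$ lies in $D$ and meets each $G_i$ in the empty set, in one point, which we ignore, or in a closed segment with both endpoints on $\partial G_i$. By \eqref{eq:line} and \eqref{eq:slice},
\begin{equation}\label{eq:good}
|\tau(u(y)\cdot\xi)-\tau(u(y')\cdot\xi)|\le\kappa .
\end{equation}

\emph{Step 2: few points see many bad lines.} Let $\mathcal B$ be the set of $y\in D$ with $|\{\xi:(\xi,\pi_\xi y)\in\mathcal A\}|\ge\beta$. Chebyshev's inequality alone gives $|\mathcal B|\le C|\mathcal A|/\beta$, which is of order $\eta$ and too large, since (H3) ignores only sets of measure of order $\varepsilon$. A small set meets most lines in short segments, and this improves the exponent. Write $\sigma(\xi,z)=\int\mathbf 1_{\mathcal B}(z+s\xi)\,ds$. By Fubini's theorem and the Cauchy--Schwarz inequality,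
\[
\beta|\mathcal B|\le\int_{\mathcal B}\int_{\mathbb S}\mathbf 1_{\mathcal A}(\xi,\pi_\xi y)\,d\xi\,dy=\int_{\mathcal A}\sigma\,dz\,d\xi\le|\mathcal A|^{1/2}\Big(\int_{\mathbb S}\int_{\xi^\perp}\sigma^2\,dz\,d\xi\Big)^{1/2}.
\]
In polar coordinates around $y$,
\[
\int_{\mathbb S}\int_{\xi^\perp}\sigma^2\,dz\,d\xi=\int_{\mathcal B}\int_{\mathbb S}\int_{\mathbb R}\mathbf 1_{\mathcal B}(y+r\xi)\,dr\,d\xi\,dy=2\int_{\mathcal B}\int_{\mathcal B}\frac{dy'\,dy}{|y-y'|^{n-1}}\le C|\mathcal B|^{1+1/n},
\]
because among sets of given measure the inner integral is largest for a ball centered at $y$, where it equals $|\mathbb S|$ times the radius. Hence $|\mathcal B|^{(n-1)/(2n)}\le C|\mathcal A|^{1/2}/\beta$, that is,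
\[
|\mathcal B|\le C\Big(\frac{\eta}{\kappa\beta^2}\Big)^{n/(n-1)}=C\Big(\frac{c_1}{\kappa\beta^2}\Big)^{n/(n-1)}\varepsilon .
\]
Once $\beta,\kappa,m$ are fixed, we choose $c_1$ so small that $|\mathcal B|\le\frac12\varepsilon2^{-nm}$. Put $Y=D\setminus(\mathcal B\cup\bigcup G_i)$ and $Y_1=\{y\in Y:|u(y)|\le1\}$. By (H2) and (H1),
\begin{equation}\label{eq:Y}
|D\setminus Y|\le\varepsilon2^{-nm},\qquad|D\setminus Y_1|\le2^{n+1}\varepsilon .
\end{equation}

\emph{Step 3: linked points.} For $y\in Y$ let $\operatorname{Link}(y)$ be the set of $y'\in Y_1\setminus\{y\}$ such that the line through $y$ and $y'$ is good. Since $y\notin\mathcal B$, the points of $D$ on bad lines through $y$ have measure at most $\beta\int_0^{\sqrt n}r^{n-1}dr\le n^{n/2}\beta$. So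
\[
|D\setminus\operatorname{Link}(y)|\le\vartheta:=2^{n+1}\varepsilon_1+n^{n/2}\beta .
\]
Let $y'\in\operatorname{Link}(y)$ and let $\xi$ be the direction of $y'-y$. Then $|u(y')\cdot\xi|\le1$, and \eqref{eq:good} gives $|\tau(u(y)\cdot\xi)|\le1+\kappa<2$. Neither value is truncated, and therefore
\begin{equation}\label{eq:link}
|(u(y)-u(y'))\cdot(y-y')|\le\sqrt n\,\kappa .
\end{equation}
For a rigid motion the left side vanishes. It remains to invert this implication: each link controls one component of $u(y)$, and links to the vertices of a fat simplex control all of them.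

\emph{Step 4: fat simplices.} Let $d=\frac1{10n}$, $D_0=[0,d]^n$ and $D_i=D_0+(1-d)\mathbf e_i$ for $1\le i\le n$. Fix $\beta$ and $\varepsilon_1$ with $(n+2)\vartheta<d^n$; then the intersection of any $n+2$ sets of the form $\operatorname{Link}(y)$ meets every $D_i$. If $q_i\in D_i$ for $0\le i\le n$, the matrix $P$ with columns $q_i-q_0$ is $(1-d)\mathrm{Id}$ plus a matrix with entries in $[-d,d]$, so $P$ is invertible and the operator norm of $P^{-1}$ is at most $(1-d-nd)^{-1}\le2$. In particular $|v|\le2|P^Tv|\le2\sqrt n\max_i|v\cdot(q_i-q_0)|$ for all $v\in\mathbb R^n$. We claim: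
\begin{itemize}
\item[$(\ast)$] if $\Phi$ is a rigid motion, $q_i\in D_i$, $|u(q_i)-\Phi(q_i)|\le\theta$ for all $i$, and $y\in D$ satisfies \eqref{eq:link} with $y'=q_i$ for all $i$, then $|u(y)-\Phi(y)|\le4n(\kappa+\theta)$.
\end{itemize}
Indeed, let $v=u(y)-\Phi(y)$. Since $(\Phi(q_i)-\Phi(y))\cdot(y-q_i)=0$,
\[
v\cdot(y-q_i)=(u(y)-u(q_i))\cdot(y-q_i)+(u(q_i)-\Phi(q_i))\cdot(y-q_i),
\]
so $|v\cdot(y-q_i)|\le\sqrt n(\kappa+\theta)$. Subtracting the cases $0$ and $i$ gives $|v\cdot(q_i-q_0)|\le2\sqrt n(\kappa+\theta)$, and $(\ast)$ follows.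

\emph{Step 5: the rigid motion.} Choose $p_0\in D_0\cap Y_1$ and successively $p_i\in D_i\cap\bigcap_{j<i}\operatorname{Link}(p_j)$; all $p_i$ lie in $Y_1\subseteq Y$. Let $P$ have columns $h_i=p_i-p_0$ and let $H$ be the matrix with $Hh_i=u(p_i)-u(p_0)$. The columns of $HP$ have norm at most $2$, so $|H|\le4\sqrt n$. Write $H=S+W$ with $S$ symmetric and $W$ skew; then $|W|\le4\sqrt n$. With $h_0=0$, \eqref{eq:link} gives, for all $i,j$,
\[
|(h_i-h_j)\cdot S(h_i-h_j)|=|(p_i-p_j)\cdot(u(p_i)-u(p_j))|\le\sqrt n\,\kappa .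
\]
The entries of $P^TSP$ are $h_i\cdot Sh_j=\frac12\big(h_i\cdot Sh_i+h_j\cdot Sh_j-(h_i-h_j)\cdot S(h_i-h_j)\big)$, of modulus at most $\frac32\sqrt n\kappa$. Hence $|S|\le4|P^TSP|\le6n^{3/2}\kappa$. The rigid motion $\Phi(y)=u(p_0)+W(y-p_0)$ satisfies $|u(p_i)-\Phi(p_i)|=|Sh_i|\le6n^2\kappa$.

Apply $(\ast)$ twice. On $Y_2=\bigcap_{j=0}^n\operatorname{Link}(p_j)$, with $q_i=p_i$, it gives $|u-\Phi|\le C\kappa$. For an arbitrary $y\in Y$ choose $q_i\in D_i\cap Y_2\cap\operatorname{Link}(y)$, an intersection of $n+2$ links with $D_i$; then $(\ast)$ gives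
\[
|u(y)-\Phi(y)|\le C_2\kappa\qquad\text{for all }y\in Y,
\]
with $C_2$ depending only on $n$.

\emph{Step 6: contradiction.} Fix $\kappa$ with $C_2\kappa\le\frac18$ and $m\ge4$ with $2^m\ge32n$. Let $b_0$ be the value of $\Phi$ at the center of $R$. On $R$ we have $|\Phi-b_0|\le4\sqrt n\cdot\frac12\sqrt n\,2^{1-m}\le\frac18$, so $|u-b_0|\le\frac14$ on $R\cap Y$. By \eqref{eq:Y}, $|R\setminus Y|\le\varepsilon2^{-nm}\le\varepsilon|R|$. Thus $\omega_R\le\frac14$, which contradicts (H3).
\end{proof}

\begin{remark}\label{rem:cube}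
Hypothesis (H1) places most values inside the window and bounds $W$. Without it the lemma fails for $u(y)=tWy$ with $W\neq0$ skew, $t$ large and no holes: $e(u)=0$, and $\omega_R$ is a positive multiple of $t$ because level sets of $Wy$ are null. Hypothesis (H2) keeps the holes from covering the part of $R$ where $u$ oscillates.

The exponent $\frac{n-1}n$ is the isoperimetric one and cannot be lowered. Take $D=[0,1]^n$, $a=0$, $w=1$, no holes, $\varepsilon$ small, and $u=\psi\mathbf e_1$ with $0\le\psi\le1$, $\psi=1$ on a ball $B_r(x)\subset R$ of volume $2\varepsilon|R|$, $\psi=0$ outside $B_{2r}(x)$ and $|\nabla\psi|\le C/r$. No vector is within $\frac14$ of both $0$ and $\mathbf e_1$, so $\omega_R>\frac14$, while $\int|e(u)|\le Cr^{n-1}\le C\varepsilon^{(n-1)/n}$. What matters below is that the exponent is less than $1$, so that $\eta\gg\varepsilon$ for small $\varepsilon$.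
\end{remark}

\section{The drift estimate}\label{sec:prop}

From now on $m,\varepsilon_1,c_1$ are those of Lemma~\ref{lem:cube}.

\subsection{Grids, windows and the statement}

We want nested families of cubes, and we want each point to lie well inside its cube at each scale. One dyadic grid cannot do both, so we use $2^n$ of them. For $k\in\mathbb Z$ let
\[
\mathcal D^0_k=\{2^{-k}(i+[0,1)):i\in\mathbb Z\},\qquad\mathcal D^1_k=\{2^{-k}(i+\tfrac{(-1)^k}3+[0,1)):i\in\mathbb Z\}.
\]
Both families are nested in $k$; for $\mathcal D^1$ this holds because $2(i+\frac s3)=(2i+s)-\frac s3$ for $s=\pm1$, so that every endpoint at level $k$ is an endpoint at level $k+1$. The endpoint sets of $\mathcal D^0_k$ and $\mathcal D^1_k$ are at mutual distance $2^{-k}/3$, so every real number has distance at least $2^{-k}/6$ from one of them. Taking products we obtain grids $\mathcal D^\alpha_k$, $\alpha\in\{0,1\}^n$, of half-open cubes of side $2^{-k}$. Two cubes of the same grid are nested or disjoint, and no cube belongs to two grids. For $x\in\mathbb R^n$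 let $\alpha_i=0$ if $x_i$ has distance at least $2^{-k}/6$ from the endpoints of $\mathcal D_k^0$, and $\alpha_i=1$ otherwise, and let $Q^{(k)}(x)$ be the cube of $\mathcal D^\alpha_k$ that contains $x$. Then
\[
x\in\tfrac23Q^{(k)}(x),
\]
and $\{x:Q^{(k)}(x)=Q\}$ is Borel for each $Q$. For fixed $k_0\in\mathbb Z$ we write $Q_j(x)=Q^{(k_0+j)}(x)$ and call $j$ the \emph{generation} of this cube.

Rigid motions cost nothing, so a cube cannot be charged merely because $\omega_Q>0$. It can be charged if the oscillation fails to decay over $m$ generations. For $u$ continuous on $\overline Q$ let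
\[
\lambda_Q=\sup\{\omega_R:\ R\subseteq\tfrac56Q\text{ a cube},\ \ell(R)=2^{-m}\ell(Q)\},\qquad w_Q=\max\{\omega_Q,2\lambda_Q\}.
\]
The \emph{width} $w_Q$ dominates the oscillation on $Q$ and $m$ generations below it: $\omega_Q\le w_Q$ and $\lambda_Q\le w_Q/2$. Call $Q$ \emph{loud} if $\lambda_Q>\omega_Q/4$, and \emph{quiet} otherwise. If $Q$ is loud, then $\lambda_Q>0$, hence $\lambda_Q>w_Q/4>0$, and there is a cube $R$ as in the definition of $\lambda_Q$ with $\omega_R>w_Q/4$. This is (H3).

\begin{proposition}[Drift estimate]\label{prop:drift}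
There are $\varepsilon\in(0,\varepsilon_1]$, $c_0>0$ and $C$, depending only on $n$, with the following property. Let $V\subseteq\mathbb R^n$ be open, $u\in C^1(V;\mathbb R^n)$, and let $\mu$ be a finite Borel measure with $\mu(Q)\le\ell(Q)^{n-1}$ for all cubes $Q$. Let $k_0\in\mathbb Z$, $N\in\mathbb N$, let $X$ be a bounded Borel set with $\overline{Q_j(x)}\subset V$ for $x\in X$ and $0\le j\le N$, and let $\rho:X\to[0,\infty)$ be bounded and Borel. Assume that for all $x\in X$
\begin{itemize}
\item[(D1)] $w_{Q_j(x)}\le c_0\rho(x)$ for $0\le j\le\min\{m-1,N\}$;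
\item[(D2)] $\max_{0\le k\le N}|a_{Q_k(x)}-a_{Q_0(x)}|\ge\rho(x)$.
\end{itemize}
Then $\int_X\rho\,d\mu\le C\int_V|e(u)|\,dy$.
\end{proposition}

The constant does not depend on $N$; this is the gain over Section~\ref{sub:naive}. Hypothesis (D1) excludes drift inherited from the coarsest scales. It is needed: for $u(y)=Wy$ with $W\ne0$ skew, $e(u)=0$ while $a_{Q_k(x)}\to Wx$ uniformly as $k\to\infty$, and $Wx\neq a_{Q_0(x)}$ for $\mathcal L^n$-almost every $x$.

The rest of this section is the proof. Let $C_3$ be the constant of Lemma~\ref{lem:pay} below, which depends only on $n$ and not on the following choices, and put $\eta'=(\frac56)^{n-1}c_1\varepsilon^{(n-1)/n}$. We fix, in this order,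
\begin{equation}\label{eq:constants}
\begin{aligned}
&\varepsilon\le\varepsilon_1\ \text{ with }\ 2\varepsilon<6^{-n},\ \ C_3\varepsilon\le\tfrac16\eta';\qquad A\ge1,\ \zeta>0\ \text{ with }\ C_3/A\le\tfrac16\eta',\ \ C_3\zeta\le\tfrac16\eta';\\
&\Gamma=2/\zeta;\qquad\text{an integer }M\ge8\ \text{ with }\ 2^{1-M}(\tfrac65)^n\le\tfrac12\varepsilon2^{-nm}.
\end{aligned}
\end{equation}
The first choice is possible because $\frac{n-1}n<1$. We also put $C_0=5m$ and $c_0=(8C_0m)^{-1}$.

Removing a $\mu$-null set, we assume $X\subseteq\operatorname{spt}\mu$. Since $X$ is bounded, $\mathcal K=\{Q_j(x):x\in X,\ 0\le j\le N\}$ is finite, and $X$ splits into finitely many Borel sets on each of which the path $(Q_0(x),\dots,Q_N(x))$ is constant. Every object attached to $x$ below depends only on this path and on a real parameter $\sigma$, in a piecewise constant way, except for the restriction $\sigma<\rho(x)$. All integrals in $x$ and $\sigma$ are therefore integrals of Borel functions.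

\subsection{Assigning the drift to loud cubes}

Write $\rho(x)=|(0,\rho(x))|$ and regard each $\sigma\in(0,\rho(x))$ as a distance from $a_{Q_0(x)}$ that the centers must cross. Along a run of quiet cubes the oscillations decay geometrically, so the centers cannot travel far from the last loud cube with a large width. We make that cube responsible for $\sigma$. Fix $x\in X$ and abbreviate $Q_j,a_j,\omega_j,w_j$ for $Q_j(x),a_{Q_j(x)},\omega_{Q_j(x)},w_{Q_j(x)}$. Let $\mathcal I$ be the set of $j\in\{0,\dots,N\}$ such that $Q_j$ is loud or $j<m$.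

\begin{lemma}\label{lem:path}
For each $\sigma\in(0,\rho(x))$ there is $j(\sigma)\in\mathcal I$, depending only on $\sigma$ and the path, with
\begin{equation}\label{eq:path}
\big|\,\sigma-|a_{j(\sigma)}-a_0|\,\big|\le C_0w_{j(\sigma)} .
\end{equation}
Moreover $|\{\sigma\in(0,\rho(x)):j(\sigma)<m\}|\le\rho(x)/4$.
\end{lemma}

\begin{proof}
\emph{Consecutive centers.} The point $x$ has maximum-norm distance at least $\ell(Q_j)/12$ from the boundaries of $Q_j$ and $Q_{j+1}$, so $\overline{Q_j}\cap\overline{Q_{j+1}}$ contains a cube of volume $6^{-n}|Q_j|>\varepsilon|Q_j|+\varepsilon|Q_{j+1}|$. Some point $y$ of it satisfies $|u(y)-a_j|\le\omega_j$ and $|u(y)-a_{j+1}|\le\omega_{j+1}$, hence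
\begin{equation}\label{eq:step}
|a_j-a_{j+1}|\le\omega_j+\omega_{j+1}.
\end{equation}

\emph{Decay.} Since $x\in\frac23Q_j$ and $2^{-m}\le\frac1{12}$, we have $Q_{j+m}\subseteq\frac56Q_j$, so $\omega_{j+m}\le\lambda_{Q_j}$. Thus $\omega_{j+m}\le w_j/2$ always and $\omega_{j+m}\le\omega_j/4$ if $Q_j$ is quiet. For $0\le k\le N$ put
\[
\varpi_k=\max\{2^{-(k-j)/m}w_j:\ j\in\mathcal I,\ j\le k\},
\]
and let $\iota(k)$ be the smallest maximizer. Then $\omega_k\le\varpi_k$. Indeed, let $j=k-im$ be the first index of the sequence $k,k-m,k-2m,\dots$ that lies in $\mathcal I$. If $i=0$, then $\omega_k\le w_k\le\varpi_k$. If $i\ge1$, the $i-1$ cubes $Q_{j+m},\dots,Q_{k-m}$ are quiet, so $\omega_k\le4^{-(i-1)}w_j/2\le2^{-i}w_j\le\varpi_k$.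

\emph{Distance to the responsible cube.} For $l\le k$ every index that competes for $\varpi_l$ competes for $\varpi_k$, so $\varpi_l\le2^{(k-l)/m}\varpi_k=2^{-(l-\iota(k))/m}w_{\iota(k)}$. By \eqref{eq:step} and the inequality $1-2^{-s}\ge s/2$ on $[0,1]$, which holds by concavity,
\[
|a_k-a_{\iota(k)}|\le2\sum_{l=\iota(k)}^k\varpi_l\le\frac{2w_{\iota(k)}}{1-2^{-1/m}}\le4m\,w_{\iota(k)} .
\]
Let $k\ge1$ be the first index with $|a_k-a_0|\ge\sigma$, which exists by (D2), and put $j(\sigma)=\iota(k)$. Since $|a_{k-1}-a_0|<\sigma$,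
\[
0\le|a_k-a_0|-\sigma\le|a_k-a_{k-1}|\le\varpi_{k-1}+\varpi_k\le3\varpi_k\le3w_{j(\sigma)} .
\]
As $4m+3\le5m$, \eqref{eq:path} follows. By \eqref{eq:path} the set $\{\sigma:j(\sigma)=j\}$ has measure at most $2C_0w_j$, and summing over $j<m$ with (D1) gives at most $2C_0mc_0\rho(x)=\rho(x)/4$.
\end{proof}

\subsection{Random cores}

The cubes that serve as $D$ and as holes in Lemma~\ref{lem:cube} need two properties that the grid cubes lack. On the boundary of a hole, $u$ should be close to the center outside a set of small surface measure, whereas the definition of $\omega$ controls only volume. And a small cube should lie inside or outside a larger hole, never across its boundary. We shrink each cube by a random factor; the first property restricts the factor to a set of definite measure, and the second then holds with high probability.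

For $q\in\mathcal K$ let $O_q=\{y\in q:|u(y)-a_q|>\omega_q\}$, so $|O_q|\le\varepsilon|q|$. Let $c_q$ be the geometric center of $q$ and $\phi_q(y)=2|y-c_q|_\infty/\ell(q)$, so that $\partial(sq)=\{\phi_q=s\}$. On each of the $2n$ pyramids with apex $c_q$ over a face of $q$, the function $\phi_q$ is affine with gradient of norm $2/\ell(q)$. Fubini's theorem on each pyramid gives
\[
\int_{5/6}^1\mathcal H^{n-1}(O_q\cap\partial(sq))\,ds\le\frac2{\ell(q)}|O_q|\le2\varepsilon\ell(q)^{n-1}.
\]
By Chebyshev's inequality the set of $s\in(\frac56,1)$ with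
\begin{equation}\label{eq:out}
\mathcal H^{n-1}(O_q\cap\partial(sq))\le24\varepsilon\,\ell(q)^{n-1}
\end{equation}
has measure at least $\frac16-\frac1{12}=\frac1{12}$. Choose $s_q$, $q\in\mathcal K$, independently and uniformly in these sets; each $s_q$ has density at most $12$. The \emph{core} of $q$ is the closed cube $G_q=s_qq$, and $\frac56q\subset G_q\subset\operatorname{int}q$.

Call $q\in\mathcal K$ \emph{unusable} if $\overline q\cap\partial G_Q\neq\emptyset$ for some $Q\in\mathcal K$ of the same grid, with $Q\supsetneq q$ and generation congruent to that of $q$ modulo $M$. For a given $Q$ this forces $s_Q\in\phi_Q(\overline q)$, an interval of length at most $2\ell(q)/\ell(Q)$. For each $i\ge1$ there is at most one such $Q$ with $\ell(Q)=2^{iM}\ell(q)$. So $q$ is unusable with probability at most $24\sum_{i\ge1}2^{-iM}\le48\cdot2^{-M}\le\frac14$. The indices $j(\sigma)$ do not depend on the random factors, so the expectation of $\int_X|\{\sigma\in(0,\rho(x)):Q_{j(\sigma)}(x)\text{ is unusable}\}|\,d\mu$ is at most $\frac14\int_X\rho\,d\mu$.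 Fix a realization for which this bound holds. Let $\Sigma(x)$ be the set of $\sigma\in(0,\rho(x))$ such that $Q_{j(\sigma)}(x)$ is loud and usable. If $j(\sigma)\ge m$, then $Q_{j(\sigma)}(x)$ is loud, so Lemma~\ref{lem:path} gives
\begin{equation}\label{eq:half}
\int_X|\Sigma(x)|\,d\mu\ge\frac12\int_X\rho\,d\mu .
\end{equation}

\subsection{Trees}

We sort the loud usable cubes into families. Within a family the grid $\alpha$ is fixed, so that cubes are nested; the generation is fixed modulo $M$, so that holes are much smaller than the cube; and the density of $\mu$ is fixed up to a factor $2$, so that the additivity of $\mu$ bounds the total perimeter of the holes. Say that $q\in\mathcal K$ has \emph{class} $h\in\{0,1,2,\dots\}$ if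
\[
2^{-h-1}<\mu(G_q)/\ell(q)^{n-1}\le2^{-h}.
\]
Every $q=Q_j(x)$, $x\in X$, has a class: $\mu(G_q)>0$ because $x\in\operatorname{spt}\mu\cap\frac23q$ and $\frac23q\subset\operatorname{int}G_q$, and $\mu(G_q)\le\ell(q)^{n-1}$ by the hypothesis on $\mu$. This is the only use of that hypothesis; it ensures $h\ge0$, so that $\sum_h2^{-h}$ will converge.

Fix $(\alpha,r,h)$ with $0\le r<M$. The \emph{candidates} are the loud usable cubes of $\mathcal K$ of grid $\alpha$, generation congruent to $r$ modulo $M$ and class $h$. For candidates $q\subsetneq Q$ the connected set $\overline q$ misses $\partial G_Q$, so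
\begin{equation}\label{eq:dich}
\overline q\subset\operatorname{int}G_Q\qquad\text{or}\qquad\overline q\cap G_Q=\emptyset .
\end{equation}
Process the candidates from coarse to fine and select some of them as follows. Given a candidate $q$, consider the cubes $Q$ already selected with $q\subseteq G_Q$. They strictly contain $q$, hence are nested. If there are none, select $q$. Otherwise let $Q$ be the finest, and select $q$, as a \emph{child} of $Q$, if and only if
\[
\text{(i)}\quad|a_q-a_Q|\ge A(w_Q+w_q)\qquad\text{or}\qquad\text{(ii)}\quad w_q\ge\Gamma w_Q .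
\]
A child is \emph{far} if (i) holds and \emph{wide} otherwise; a wide child satisfies (ii). Far children are the cheap holes of Section~\ref{sub:line}. Wide children are not cheap, but they must be selected, because $Q$ cannot answer for progress much larger than $w_Q$. Let $\mathcal Q$ be the set of selected cubes, $\operatorname{ch}(Q)$ the set of children of $Q$, and
\[
\operatorname{Reg}(Q)=G_Q\setminus\bigcup_{q\in\operatorname{ch}(Q)}G_q ;
\]
see Figure~\ref{fig:tree}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]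
\draw[dashed] (0,0) rectangle (6,6);
\filldraw[fill=gray!25,thick] (0.3,0.3) rectangle (5.7,5.7);
\foreach \x/\y in {0.75/2.25,1.5/2.25,2.25/3,3/3,3.75/3,4.5/3.75}{
  \filldraw[fill=white] (\x+0.06,\y+0.06) rectangle ++(0.63,0.63);
  \draw[dashed,very thin] (\x,\y) rectangle ++(0.75,0.75);}
\draw[thick] (1,1.6) -- (5.5,4.6);
\fill (1,1.6) circle (0.06) node[below] {$y$};
\fill (5.5,4.6) circle (0.06) node[above] {$y'$};
\node at (6.4,5.7) {$Q$};
\node at (1.6,5.1) {$\operatorname{Reg}(Q)$};
\node at (1.125,2.625) {$G_q$};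
\node at (5.1,0.75) {$G_Q$};
\end{tikzpicture}
\caption{A selected cube $Q$ (large dashed square), its core $G_Q$ (large solid square) and the cores $G_q$ of its children (white squares, drawn too large). The holes have small total volume, but their total perimeter may be comparable to that of $Q$. Only the shaded region $\operatorname{Reg}(Q)$ is charged to $Q$. Along the segment from $y$ to $y'$ the variation of $u\cdot\xi$ is measured in the shaded part, and each hole is crossed at a cost read off on its boundary.}\label{fig:tree}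
\end{figure}

\begin{lemma}\label{lem:tree}
\begin{itemize}
\item[(a)] The sets $\operatorname{Reg}(Q)$, $Q\in\mathcal Q$, are pairwise disjoint.
\item[(b)] For $Q\in\mathcal Q$ the cores $G_q$, $q\in\operatorname{ch}(Q)$, are pairwise disjoint and contained in $\operatorname{int}G_Q$, and $\ell(q)\le2^{-M}\ell(Q)$.
\item[(c)] For every $\mathcal F\subseteq\operatorname{ch}(Q)$, $\ \sum_{q\in\mathcal F}\ell(q)^{n-1}\le2\,\ell(Q)^{n-1}\,\mu(G_Q)^{-1}\sum_{q\in\mathcal F}\mu(G_q)\le2\,\ell(Q)^{n-1}$.
\end{itemize}
\end{lemma}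

\begin{proof}
(a) Fix $y$. The selected cubes whose cores contain $y$ all contain $y$, so they form a chain under inclusion. Let $q\subsetneq Q$ be consecutive in the chain. Since $y\in\overline q\cap G_Q$, \eqref{eq:dich} gives $q\subseteq G_Q$. Any selected $\hat Q\supsetneq q$ with $q\subseteq G_{\hat Q}$ has $y\in G_{\hat Q}$, so it belongs to the chain and is not finer than $Q$. All these cubes were processed before $q$. Hence $q\in\operatorname{ch}(Q)$ and $y\notin\operatorname{Reg}(Q)$. So only the finest cube of the chain can have $y$ in its region.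

(b) The inclusion follows from $q\subseteq G_Q$ and \eqref{eq:dich}, and the bound on $\ell(q)$ from the congruence of generations. If the cores of distinct children $q,q'$ of $Q$ met, then $q'\subsetneq q$, say, and $q'\subseteq G_q$ by \eqref{eq:dich}. The parent of $q'$ would be at least as fine as $q$, and $q$ is strictly finer than $Q$.

(c) Both $q$ and $Q$ have class $h$, so $\ell(q)^{n-1}<2^{h+1}\mu(G_q)$ and $2^h\le\ell(Q)^{n-1}/\mu(G_Q)$. The last inequality follows from (b).
\end{proof}

\subsection{The tree captures the drift}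

For $x\in X$ let $\Sigma_{\alpha,r,h}(x)$ be the set of $\sigma\in\Sigma(x)$ such that $Q_{j(\sigma)}(x)$ is a candidate for $(\alpha,r,h)$. As $(\alpha,r,h)$ varies these sets partition $\Sigma(x)$. Let $\sigma\in\Sigma_{\alpha,r,h}(x)$, $q=Q_{j(\sigma)}(x)$ and $a_0=a_{Q_0(x)}$. If $q\in\mathcal Q$, then $x\in G_q$ and, by \eqref{eq:path}, $\sigma$ is within $C_0w_q$ of $|a_q-a_0|$. If $q\notin\mathcal Q$, there is $Q\in\mathcal Q$ with $x\in q\subseteq G_Q$ for which (i) and (ii) both fail: $w_q<\Gamma w_Q$ and $|a_q-a_Q|<A(1+\Gamma)w_Q$. Then $\sigma$ is within $(C_0\Gamma+A(1+\Gamma))w_Q$ of $|a_Q-a_0|$. In both cases $\sigma$ lies in an interval of length $C'w_Q$ centered at $|a_Q-a_0|$ for some $Q\in\mathcal Q$ with $x\in G_Q$, where $C'=2(A+C_0)(1+\Gamma)$. Hence $|\Sigma_{\alpha,r,h}(x)|\le C'\sum_{Q\in\mathcal Q}w_Q\mathbf 1_{G_Q}(x)$, and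
\begin{equation}\label{eq:capture}
\int_X|\Sigma_{\alpha,r,h}(x)|\,d\mu\le C'\,T,\qquad T=\sum_{Q\in\mathcal Q}w_Q\,\mu(G_Q)<\infty .
\end{equation}

\subsection{Profitable cubes pay}

A cube with many wide children cannot be charged, but then its term in $T$ is dominated by the terms of these children. Call $Q\in\mathcal Q$ \emph{profitable} if $\sum\mu(G_q)\le\zeta\mu(G_Q)$, the sum being over the wide children of $Q$. If $Q$ is not profitable, (ii) gives
\[
w_Q\mu(G_Q)\le\zeta^{-1}\sum_{q\text{ wide}}w_Q\mu(G_q)\le(\zeta\Gamma)^{-1}\sum_{q\text{ wide}}w_q\mu(G_q)=\frac12\sum_{q\text{ wide}}w_q\mu(G_q).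
\]
Each cube has at most one parent, so the cubes that are not profitable contribute at most $T/2$ to $T$. Since $T<\infty$,
\begin{equation}\label{eq:profit}
T\le2\sum_{Q\text{ profitable}}w_Q\,\mu(G_Q).
\end{equation}

\begin{lemma}\label{lem:pay}
There is $C_3$, depending only on $n$, such that every profitable $Q$ satisfies
\[
\sum_{q\in\operatorname{ch}(Q)}\mathcal J_{a_Q,w_Q}(G_q,a_q)\le C_3\Big(\frac1A+\varepsilon+\zeta\Big)w_Q\,\ell(Q)^{n-1}.
\]
Consequently $|\mathbb S|\int_{\operatorname{Reg}(Q)}|e(u)|\,dy\ge\frac12\eta'\,w_Q\,\ell(Q)^{n-1}$.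
\end{lemma}

\begin{proof}
For a child $q$ and $y\in\partial G_q$ let $g_q(y)=\int_{\mathbb S}|\tau_{w_Q}((u(y)-a_Q)\cdot\xi)-\tau_{w_Q}((a_q-a_Q)\cdot\xi)|\,d\xi$. The integrand is at most $4w_Q$, so $g_q\le4|\mathbb S|w_Q$; also $\mathcal H^{n-1}(\partial G_q)\le2n\ell(q)^{n-1}$.

\emph{Far children.} Let $y\in\partial G_q\setminus O_q$, so $|u(y)-a_q|\le\omega_q\le w_q$. If $|(a_q-a_Q)\cdot\xi|>2w_Q+w_q$, both arguments of $\tau_{w_Q}$ have the same sign and modulus larger than $2w_Q$, and the integrand vanishes. By (i), $a_q\ne a_Q$ and $2w_Q+w_q\le\frac2A|a_q-a_Q|$. So the integrand is supported in the band $|\theta\cdot\xi|\le2/A$, with $\theta$ the direction of $a_q-a_Q$, and \eqref{eq:band} gives $g_q(y)\le Cw_Q/A$. On $O_q\cap\partial G_q$ use \eqref{eq:out}. Altogether $\int_{\partial G_q}g_q\,d\mathcal H^{n-1}\le C(\frac1A+\varepsilon)w_Q\ell(q)^{n-1}$, and Lemma~\ref{lem:tree}(c) bounds the sum over far children by $2C(\frac1A+\varepsilon)w_Q\ell(Q)^{n-1}$.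

\emph{Wide children.} Here $\int_{\partial G_q}g_q\,d\mathcal H^{n-1}\le8n|\mathbb S|w_Q\ell(q)^{n-1}$, and Lemma~\ref{lem:tree}(c) with profitability gives $\sum_{q\text{ wide}}\ell(q)^{n-1}\le2\zeta\ell(Q)^{n-1}$. This proves the first inequality, with a constant independent of $\varepsilon,A,\zeta,M$.

Now apply Lemma~\ref{lem:cube} with $D=G_Q$, $a=a_Q$, $w=w_Q>0$, holes $G_q$ and values $a_q$, $q\in\operatorname{ch}(Q)$. The function $u$ is $C^1$ near $G_Q\subset V$, and the holes are admissible by Lemma~\ref{lem:tree}(b). Note $|Q|\le(\frac65)^n|G_Q|$. For (H1): since $w_Q\ge\omega_Q$, the set $\{y\in G_Q:|u-a_Q|>w_Q\}$ has measure at most $\varepsilon|Q|\le2^n\varepsilon|G_Q|$. For (H2): by Lemma~\ref{lem:tree}(b),(c) and \eqref{eq:constants},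
\[
\sum_q|G_q|\le2^{-M}\ell(Q)\sum_q\ell(q)^{n-1}\le2^{1-M}|Q|\le\tfrac12\varepsilon2^{-nm}|G_Q| .
\]
For (H3): $Q$ is loud, so there is $R\subseteq\frac56Q\subset G_Q$ with $\omega_R>w_Q/4$ and $\ell(R)/\ell(G_Q)=2^{-m}/s_Q\in[2^{-m},\frac652^{-m}]$. The right side of \eqref{eq:cube} is at least $\eta'w_Q\ell(Q)^{n-1}$, and by \eqref{eq:constants} the cost of the holes is at most half of this.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:drift}]
Fix $(\alpha,r,h)$. For profitable $Q$, the class condition and Lemma~\ref{lem:pay} give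
\[
w_Q\mu(G_Q)\le2^{-h}w_Q\ell(Q)^{n-1}\le C2^{-h}\int_{\operatorname{Reg}(Q)}|e(u)|\,dy .
\]
The regions are disjoint subsets of $V$, so \eqref{eq:capture} and \eqref{eq:profit} yield $\int_X|\Sigma_{\alpha,r,h}|\,d\mu\le C2^{-h}\int_V|e(u)|$. Regions of different trees may overlap, but summing over the $2^n$ grids, the $M$ residues and all $h\ge0$ costs only the factor $2^{n+1}M$. With \eqref{eq:half} we obtain $\frac12\int_X\rho\,d\mu\le C\int_V|e(u)|\,dy$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}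

Suppose that the averages drift by a fixed amount at every point of a compact set $K$ that carries a Frostman measure $\mu$ but no mass of $|Eu|$. Proposition~\ref{prop:drift} then bounds $\mu(K)$ by the mass of $|Eu|$ in an arbitrarily small neighborhood of $K$. We carry this out. Extend $u$ and the measure $|Eu|$ by zero outside $\Omega$, so that $\bar u_Q$ and $\operatorname{osc}(x,r)$ are defined everywhere.

\emph{Step 1: the set of drifting points.} The set $\Theta_u$ is Borel: $x\mapsto|Eu|(B_r(x))$ is lower semicontinuous, so is $x\mapsto\sup_{0<r<1/j}r^{1-n}|Eu|(B_r(x))$, and the upper limit in (F2) is the infimum of these functions over $j$. Put $r_k=\sqrt n\,2^{-k}$ and $z_k(x)=\bar u_{Q^{(k)}(x)}$. For $Q=Q^{(k)}(x)$ and $B=B_{r_k}(x)$ we have $\overline Q\subset B$ and $|B|\le C|Q|$, so the mean of $|u-\bar u_B|$ over $Q$ is at most $C\operatorname{osc}(x,r_k)$, and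
\begin{equation}\label{eq:QB}
\frac1{|Q|}\int_Q|u-z_k(x)|\,dy+|z_k(x)-\bar u_B|\le C\operatorname{osc}(x,r_k).
\end{equation}
Let $x\in\Omega\setminus\Theta_u$ and suppose $z_k(x)\to z$. By \eqref{eq:QB} and Lemma~\ref{lem:osc}, the mean of $|u-z|$ over $B_{r_k}(x)$ tends to $0$; for $r_{k+1}\le r\le r_k$ the mean over $B_r(x)$ is at most $2^n$ times as large. So $x$ is a point of approximate continuity. Hence the points of $\Omega\setminus\Theta_u$ at which $u$ is not approximately continuous lie in $\bigcup_{i\ge1}F_i$, where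
\[
F_i=\Big\{x\in\Omega\setminus\Theta_u:\ \inf_{l}\sup_{k,k'\ge l}|z_k(x)-z_{k'}(x)|>2/i\Big\}.
\]
Each $z_k$ takes countably many values, each on a Borel set, so $F_i$ is Borel. By (F2) it suffices to prove $\mathcal H^{n-1}(F_i)=0$. By the triangle inequality, for $x\in F_i$ and every $k_0$ there is $k>k_0$ with $|z_k(x)-z_{k_0}(x)|>1/i$.

\emph{Step 2: a measure on the drifting points.} Fix $i$, put $\rho_0=1/i$, and suppose $\mathcal H^{n-1}(F_i)>0$. By (F3) there is a compact $K\subseteq F_i$ with $0<\mathcal H^{n-1}(K)<\infty$. Since $K\cap\Theta_u=\emptyset$, (F5) applies to $|Eu|$ with every $\lambda>0$ and gives $|Eu|(K)=0$; this is where $\mathcal H^{n-1}(K)<\infty$ is used. By (F4) there is a finite measure $\mu$ concentrated on $K$ with $\mu(K)>0$ and $\mu(Q)\le\ell(Q)^{n-1}$ for all cubes.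

\emph{Step 3: localization.} Let $\gamma>0$ and let $U$ be open with $K\subset U\Subset\Omega$ and $|Eu|(U)<\gamma$. Let $\delta>0$ be a number depending only on $n$ and $\rho_0$, fixed in Step 4. The functions $\operatorname{osc}(\cdot,r)$ are continuous, because translations are continuous in $L^1$. By Lemma~\ref{lem:osc} the closed sets $K_l=\{x\in K:\operatorname{osc}(x,r_k)\le\delta\text{ for all }k\ge l\}$ increase to $K$. Choose $k_0$ with $\mu(K_{k_0})\ge\frac34\mu(K)$ and $B_{3r_{k_0}}(x)\subseteq U$ for all $x\in K$. The Borel sets of $x\in K_{k_0}$ with $|z_{k_0+k}(x)-z_{k_0}(x)|\ge\rho_0$ for some $1\le k\le N$ increase to $K_{k_0}$ as $N\to\infty$; choose $N$ such that this set, called $X$, has $\mu(X)\ge\frac12\mu(K)$. Let $V=\bigcup_{x\in X}B_{2r_{k_0}}(x)$, so that $\overline{Q_j(x)}\subset V$ for $x\in X$, $j\ge0$. Let $v=u*\varphi_\tau$ with $\tau<r_{k_0}$ so small that $|Q|^{-1}\int_Q|v-u|\le\delta$ for the finitely many cubes $Q=Q_j(x)$, $x\in X$, $0\le j\le N$. Since $V+B_\tau\subseteq U$, we have $\int_V|e(v)|<\gamma$.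

\emph{Step 4: the drift estimate.} Let $\varepsilon,c_0$ be as in Proposition~\ref{prop:drift} and let $\omega,a,\lambda,w$ refer to $v$. For the cubes $Q$ above, \eqref{eq:QB} gives $|Q|^{-1}\int_Q|v-\bar u_Q|\le C_4\delta$ with $C_4$ depending only on $n$. By Chebyshev's inequality $|v-\bar u_Q|\le C_4\delta/\varepsilon$ outside a set of measure $\varepsilon|Q|$, so $\omega_Q\le C_4\delta/\varepsilon$. Since $2\varepsilon<1$, some $y\in Q$ has both $|v(y)-\bar u_Q|\le C_4\delta/\varepsilon$ and $|v(y)-a_Q|\le\omega_Q$, so $|a_Q-\bar u_Q|\le2C_4\delta/\varepsilon$. For a cube $R\subseteq Q$ of side $2^{-m}\ell(Q)$ the mean of $|v-\bar u_Q|$ over $R$ is at most $2^{nm}C_4\delta$, so $\lambda_Q\le2^{nm}C_4\delta/\varepsilon$ and $w_Q\le2^{nm+1}C_4\delta/\varepsilon$. Let $\rho=\rho_0/2$, constant on $X$, and fix $\delta$ with $2^{nm+1}C_4\delta/\varepsilon\le c_0\rho$ and $4C_4\delta/\varepsilon\le\rho$. Then (D1) holds, and (D2) holds because $\max_k|a_{Q_k(x)}-a_{Q_0(x)}|\ge\rho_0-4C_4\delta/\varepsilon\ge\rho$. Proposition~\ref{prop:drift}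 gives
\[
\tfrac14\rho_0\,\mu(K)\le\rho\,\mu(X)\le C\int_V|e(v)|\,dy\le C\gamma .
\]
The quantities $\rho_0$, $\mu$ and $C$ do not depend on $\gamma$. Letting $\gamma\to0$ gives $\mu(K)=0$, a contradiction. Hence $\mathcal H^{n-1}(F_i)=0$ for all $i$, and Theorem~\ref{thm:main} is proved. \qed

\section{Traces, maximal function and exceptional sets}\label{sec:rest}

\begin{proof}[Proof of Theorem~\ref{thm:trace}]
(a) For compactly supported $u$ the centers start at $0$ on very large cubes and end near $u(x)$, so $|u(x)|$ itself is a drift. If $[\mu]=0$, then $\mu=0$. Otherwise multiply $\mu$ by $c/[\mu]$ and restrict it to a ball $X$, so that it is finite and $\mu(Q)\le\ell(Q)^{n-1}$ for all cubes. Let $\varepsilon$ be as in Proposition~\ref{prop:drift} and choose $k_0\in\mathbb Z$ so negative that $|\operatorname{supp}u|\le\varepsilon(2^{-k_0-2m})^n$. Every cube $R$ with $\ell(R)\ge2^{-k_0-2m}$ has $|\{y\in R:u\ne0\}|\le\varepsilon|R|$, so $\omega_R=0$. Hence $w_{Q_j(x)}=0$ for $j<m$, which gives (D1) for any $\rho$. Also $a_{Q_0(x)}=0$,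 because $u=a_{Q_0(x)}$ and $u=0$ each hold on more than half of $Q_0(x)$. Given $\delta>0$, choose $N$ so large that $|u(y)-u(y')|\le\delta$ whenever $|y-y'|_\infty\le2^{-k_0-N}$. For $Q=Q_N(x)$ we get $\omega_Q\le\delta$, and some $y\in Q$ has $|u(y)-a_Q|\le\omega_Q$, so $|a_Q-u(x)|\le2\delta$. Thus (D2) holds with $\rho=(|u|-2\delta)_+$, and Proposition~\ref{prop:drift} with $V=\mathbb R^n$ gives $\int_X(|u|-2\delta)_+\,d\mu\le C\int|e(u)|$. Let $\delta\to0$ and $X\uparrow\mathbb R^n$, by monotone convergence, and undo the normalization.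

(b) Take $u=\psi\mathbf e_1$ with $\psi\in C^1_c(B_{2r}(x))$, $0\le\psi\le1$, $\psi=1$ on $B_r(x)$ and $|\nabla\psi|\le C/r$. Since $|e(u)|\le|\nabla\psi|$, we get $\mu(B_r(x))\le\Lambda\,Cr^{n-1}$.

(c) An $\mathcal H^{n-1}$-null set is covered by balls with $\sum r_j^{n-1}$ arbitrarily small, so it is $\mu$-null. By Theorem~\ref{thm:main}, $\mu$-almost every point is a point of approximate continuity or a jump point. For $\varrho>0$ let $\chi\in C_c^\infty(B_{3\varrho})$ with $0\le\chi\le1$, $\chi=1$ on $B_\varrho$, $|\nabla\chi|\le2/\varrho$, and let $u_\tau=(\chi u)*\varphi_\tau\in C_c^\infty$. The product rule gives $E(\chi u)=\chi Eu+\frac12(u\otimes\nabla\chi+\nabla\chi\otimes u)\mathcal L^n$, so $\int|e(u_\tau)|\le|Eu|(\mathbb R^n)+\frac2\varrho\|u\|_{L^1}$. Let $x\in B_\varrho$ and $B_\tau(x)\subseteq B_\varrho$. If $u$ has approximate limit $z$ at $x$, then $|u_\tau(x)-z|\le\|\varphi\|_\infty\tau^{-n}\int_{B_\tau(x)}|u-z|\to0$. If $x\in J_u$, the radial kernel has mass $\frac12$ on each half ball, so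
\[
\Big|u_\tau(x)-\frac{a+b}2\Big|\le\|\varphi\|_\infty\tau^{-n}\Big(\int_{B^+_\tau(x,\nu)}|u-a|\,dy+\int_{B^-_\tau(x,\nu)}|u-b|\,dy\Big)\to0 .
\]
Thus $u_\tau\to u^*$ $\mu$-almost everywhere in $B_\varrho$; in particular $u^*$ is well defined and $\mu$-measurable. Fatou's lemma and (a) give $\int_{B_\varrho}|u^*|\,d\mu\le C[\mu]\big(|Eu|(\mathbb R^n)+\frac2\varrho\|u\|_{L^1}\big)$. Let $\varrho\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:max}]
Let $O$ be the set in the statement. We cover it by balls on which the mean of $|u|$ exceeds $t$ and test Theorem~\ref{thm:trace} with a measure that gives mass $r^{n-1}$ to a ball of radius $r$. Such a measure has $[\mu]\le C$ only if the balls do not cluster; so we discard balls greedily and cover each cluster by one cube.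

Consider all balls $B_r(x)$ on which the mean of $|u|$ exceeds $t$. Their radii are bounded, since $t|B_r|<\|u\|_{L^1}$. The Vitali covering lemma gives countably many disjoint balls $B_i=B_{r_i}(x_i)$ among them with $O\subseteq\bigcup_iB_{5r_i}(x_i)$. Let $P_i\ni x_i$ be the half-open dyadic cube with $r_i\le\ell(P_i)<2r_i$. Process $i=1,2,\dots$ and \emph{accept} $i$ if for every dyadic cube $P\supseteq P_i$
\[
r_i^{n-1}+\sum\{r_j^{n-1}:\ j<i\text{ accepted},\ P_j\subseteq P\}\le2\ell(P)^{n-1}.
\]
Let $I$ be the set of accepted indices. For a finite $I'\subseteq I$ and a dyadic $P$, the rule applied to the largest $j\in I'$ with $P_j\subseteq P$ gives $\sum_{j\in I',P_j\subseteq P}r_j^{n-1}\le2\ell(P)^{n-1}$.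

\emph{Accepted balls.} Let $\mu$ have density $\sum_{i\in I'}r_i^{n-1}|B_i|^{-1}\mathbf 1_{B_i}$ with respect to $\mathcal L^n$, and let $B=B_r(y)$. If $r_i\le r$ and $B_i$ meets $B$, then $x_i\in B_{2r}(y)$ and $\ell(P_i)<2r$, so $P_i$ lies in one of the at most $3^n$ dyadic cubes of side in $[2r,4r)$ that meet $B_{2r}(y)$. These $i$ contribute at most $3^n\cdot2(4r)^{n-1}$ to $\mu(B)$. The balls with $r_i>r$ are disjoint and carry density $C/r_i\le C/r$, so they contribute at most $Cr^{-1}|B|\le Cr^{n-1}$. Hence $[\mu]\le C$. Since $\mu\ll\mathcal L^n$ and $u^*=u$ almost everywhere, Theorem~\ref{thm:trace}(c) gives $t\sum_{I'}r_i^{n-1}\le\int|u|\,d\mu\le C|Eu|(\mathbb R^n)$. Therefore $s:=\sum_{i\in I}r_i^{n-1}\le\frac Ct|Eu|(\mathbb R^n)<\infty$.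

\emph{Rejected balls.} Call a dyadic cube $P$ \emph{heavy} if $\sum_{j\in I,P_j\subseteq P}r_j^{n-1}>\ell(P)^{n-1}$. If $i\notin I$, some $P\supseteq P_i$ violates the rule, and since $r_i\le\ell(P)$ this $P$ is heavy. Heavy cubes have side less than $s^{1/(n-1)}$, so each lies in a maximal heavy cube. The maximal ones are disjoint, hence $\sum_{P\text{ maximal}}\ell(P)^{n-1}\le s$. If $i\notin I$ and $P\supseteq P_i$ is maximal heavy, then $x_i\in P$ and $r_i\le\ell(P)$, so $B_{5r_i}(x_i)\subseteq11P$. The balls $B_{5r_i}(x_i)$, $i\in I$, and the cubes $11P$ cover $O$, and $\mathcal H^{n-1}_\infty(O)\le Cs$.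
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Necessity is Theorem~\ref{thm:main}. Conversely, let $\mathcal H^{n-1}(Z)=0$. For each $j\ge1$ cover $Z$ by balls $B_{r_{j,i}}(x_{j,i})$ with $r_{j,i}\le1$ and $\sum_ir_{j,i}^{n-1}\le2^{-j}$. Let $\psi_{j,i}(y)=\min\{1,(2-|y-x_{j,i}|/r_{j,i})_+\}$. This function is Lipschitz with constant $1/r_{j,i}$, equals $1$ on $B_{r_{j,i}}(x_{j,i})$ and vanishes outside the ball of double radius, so $\|\psi_{j,i}\|_{W^{1,1}}\le C(r_{j,i}^n+r_{j,i}^{n-1})\le Cr_{j,i}^{n-1}$. The series $f=\sum_{j,i}\psi_{j,i}$ of nonnegative functions converges absolutely in $W^{1,1}(\mathbb R^n)$, and $u=f\mathbf e_1\in W^{1,1}(\mathbb R^n;\mathbb R^n)\subseteq BD(\mathbb R^n)$. Let $x\in Z$ and $L\in\mathbb N$. For each $j\le L$ one of the open balls of the $j$-th cover contains $x$, so $f\ge L$ in a neighborhood of $x$. For every $z\in\mathbb R^n$ and every unit vector $\nu$, the mean of $|u-z|$ over $B_r^+(x,\nu)$ is then at least $L-|z|$ for small $r$. As $L$ is arbitrary, this mean tends to infinity.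 So $x\notin J_u$ and $x$ is not a point of approximate continuity.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACD} Ambrosio, Coscia, Dal Maso, Arch. Ration. Mech. Anal. \textbf{139} (1997).

\bibitem{CFI} Sergio Conti, Matteo Focardi, Flaviana Iurlano, \emph{Which special functions of bounded deformation have bounded variation?}, arXiv:1502.07464 (2015).

\end{thebibliography}
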